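# Instantons on $Y_5$ for which every line jumps

Everything is over $k=\mathbb C$. For a vector space $V$, $\mathbb P(V)$ is the space of lines in $V$, and $\mathcal O(-1)\subset V\otimes\mathcal O$ is the tautological line. A star denotes a dual.

## 1. The threefold $Y_5$ as a space of binary sextics

**Definition ($Y_5$).** $Y=Y_5\subset\mathrm{Gr}(2,5)$ is a smooth transverse linear section of $\mathrm{Gr}(2,5)$, in its Plücker embedding, by a linear subspace of codimension $3$. It is the smooth Fano threefold of index $2$ and degree $5$.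

We use an explicit model. Let $S^d$ be the space of binary forms of degree $d$ in $x,y$, an irreducible representation of $SL_2$ of dimension $d+1$. The group acts linearly on $S^1=\langle x,y\rangle$ and multiplicatively on forms. Let $T\subset SL_2$ be the diagonal torus, $x\mapsto tx$, $y\mapsto t^{-1}y$, so that $x^iy^j$ has weight $i-j$. Let $N(T)$ be its normalizer; it is generated by $T$ and
$$\tau:\quad x\mapsto y,\qquad y\mapsto -x .$$

We take as known the theorem of Mukai–Umemura (*Minimal rational threefolds*, LNM 1016), together with the uniqueness of $Y_5$: $Y$ is isomorphic to the closure in $\mathbb P(S^6)$ of the $SL_2$-orbit of $[xy(x^4-y^4)]$, with $\mathcal O_Y(1)=\mathcal O_{\mathbb P(S^6)}(1)|_Y$. The orbits in $Y$ are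

* the open orbit of $[xy(x^4-y^4)]$,
* the surface orbit $\{[l^5m]\}$, with $l,m\in S^1$ independent,
* the closed orbit $\Sigma=\{[l^6]\}$, a rational normal sextic curve.

Put $\bar B=\{[l^5m]\}\cup\Sigma$ and $Y^\circ=Y\setminus\Sigma$.

**Example 1.** For $ab\neq0$ the sextic $xy(ax^4+by^4)$ is a point of the open orbit. Indeed $T$ moves it to $xy(at^4x^4+bt^{-4}y^4)$, so the ratio $a:b$ can be made $1:-1$. Letting $b\to0$ we land at $[x^5y]\in\bar B\setminus\Sigma$.

**Standard facts.** $\operatorname{Pic}Y=\mathbb Zh$ with $h^3=5$; $\omega_Y=\mathcal O_Y(-2)$; $H^0(\mathcal O_Y(1))=(S^6)^*$, of dimension $7$; $H^4(Y,\mathbb Z)=\mathbb Z$, generated by the class of a line. By Kodaira vanishing, $H^i(\mathcal O_Y(-j))=0$ for $i<3$, $j>0$, and $H^i(\mathcal O_Y)=H^i(\mathcal O_Y(1))=0$ for $i>0$. In particular $\chi(\mathcal O_Y)=1$ and $\chi(\mathcal O_Y(1))=7$. Since $SL_2$ has no nontrivial characters, a line bundle on a connected projective $SL_2$-variety has at most one linearization (lift of the action). So $\omega_Y\cong\mathcal O_Y(-2)$ also as linearized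 bundles.

**Definition (lines).** A line on $Y$ is a line of $\mathbb P(S^6)$ contained in $Y$. The Hilbert scheme of lines on $Y$ is isomorphic to the projective plane $\mathbb P(A)$, where $A$ is a $3$-dimensional irreducible representation of $SL_2$; this is part of the given data. The universal line is $\mathcal L\subset\mathbb P(A)\times Y$, with projections $r_A:\mathcal L\to\mathbb P(A)$ and $r_Y:\mathcal L\to Y$.

**Example 2 (the line $L_0$).** Let $W_0=\langle x^5y,xy^5\rangle$ and $L_0=\mathbb P(W_0)$. By Example 1, $L_0\subset Y$. No nonzero element of $W_0$ is a sixth power, so $L_0\cap\Sigma=\emptyset$. Clearly $N(T)$ preserves $L_0$. Conversely, the greatest common divisor of the elements of $W_0$ is $xy$, so anything preserving $L_0$ preserves $[xy]$, hence permutes $\{[x],[y]\}$, hence lies in $N(T)$. So the stabilizer of $L_0$ is $N(T)$, of dimension $1$, and the orbit $SL_2\cdot L_0$ in the plane $\mathbb P(A)$ has dimension $3-1=2$. **The lines $gL_0$, $g\in SL_2$, form a dense subset of the plane of lines.**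

## 2. Instantons, and bundles built from curves

**Definition (instanton, charge).** An instanton on $Y$ is a $\mu$-stable vector bundle $E$ of rank $2$ with $c_1(E)=0$ and $H^1(Y,E(-1))=0$. Its charge is the integer $n$ with $c_2(E)=n\,[\text{line}]$, that is, $n=c_2(E)\cdot h$.

Three remarks. First, stability is easy to test: a rank-one saturated subsheaf of $E$ is a line bundle $\mathcal O(c)$, so a rank $2$ bundle with $c_1=0$ is $\mu$-stable if and only if $H^0(E)=0$. Second, since $\det E\cong\mathcal O$, we have $E\cong E^*$. Third, since $c_1(Y)=2h$, Riemann–Roch gives $\chi(E)=2-n$.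

**Example 3 (not stable).** $\mathcal O\oplus\mathcal O$ has $c_1=0$ and $H^1(E(-1))=0$, but it has sections, so it is not an instanton.

The standard source of rank $2$ bundles is the Hartshorne–Serre construction.

**Lemma 1.** Let $\Gamma\subset Y$ be a locally complete intersection curve and $\omega_\Gamma=\mathcal Ext^2(\mathcal O_\Gamma,\omega_Y)$, an invertible sheaf on $\Gamma$. Suppose $\varepsilon\in H^0(\omega_\Gamma)$ generates $\omega_\Gamma$. Then $H^0(\omega_\Gamma)=\mathrm{Ext}^1(I_\Gamma,\omega_Y)$, and in the extension of class $\varepsilon$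
$$0\to\mathcal O(-2)\to E(-1)\to I_\Gamma\to0 \tag{1}$$
$E$ is a rank $2$ bundle with $c_1(E)=0$ and $c_2(E)=(\deg\Gamma-5)[\text{line}]$, and $E(1)$ has a section with zero scheme $\Gamma$. If no hyperplane of $\mathbb P(S^6)$ contains $\Gamma$, then $E$ is $\mu$-stable. Finally $h^1(E(-1))=h^0(\mathcal O_\Gamma)-1$.

*Proof.* Locally $\mathcal O_\Gamma$ has a Koszul resolution of length $2$, so $\mathcal Ext^i(\mathcal O_\Gamma,\omega_Y)=0$ for $i\ne2$ and $\mathrm{Ext}^2(\mathcal O_\Gamma,\omega_Y)=H^0(\omega_\Gamma)$. Since $H^1(\omega_Y)=H^2(\omega_Y)=0$, the sequence $0\to I_\Gamma\to\mathcal O\to\mathcal O_\Gamma\to0$ gives $\mathrm{Ext}^1(I_\Gamma,\omega_Y)=\mathrm{Ext}^2(\mathcal O_\Gamma,\omega_Y)$; likewise $\mathcal Ext^1(I_\Gamma,\omega_Y)=\omega_\Gamma$.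

*Locally free.* Applying $\mathcal Hom(-,\omega_Y)$ to (1), with $\mathcal O(-2)=\omega_Y$, gives the exact sequence
$$\mathcal Hom(\omega_Y,\omega_Y)=\mathcal O\xrightarrow{\ 1\mapsto\pm\varepsilon\ }\omega_\Gamma\to\mathcal Ext^1(E(-1),\omega_Y)\to\mathcal Ext^1(\omega_Y,\omega_Y)=0 .$$
The first map is onto, so $\mathcal Ext^1(E(-1),\omega_Y)=0$. Locally $I_\Gamma$ has a free resolution of length $1$, hence so does $E(-1)$, say $0\to F_1\to F_0\to E(-1)\to0$. The vanishing says that $F_0^*\to F_1^*$ is onto; so it splits, $F_1\to F_0$ is a split injection, and $E(-1)$ is locally free.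

*Chern classes.* From (1), $c_1(E(-1))=-2h$, so $c_1(E)=0$. Twisting (1) by $\mathcal O(2)$ gives a section $s$ of $E(1)$ with torsion-free quotient $I_\Gamma(2)$. Wedging with $s$ is a map $E(1)\to\det E(1)=\mathcal O(2)$ with image $I_{Z(s)}(2)$ and kernel the saturation of $\mathcal Os$, which is $\mathcal Os$. So $I_{Z(s)}\cong I_\Gamma$. An isomorphism of two ideals of codimension $\geq2$ extends to their common reflexive hull $\mathcal O$, so it is a scalar; hence $Z(s)=\Gamma$. Then $c_2(E)+h^2=c_2(E(1))=[\Gamma]$, and $h^2$ has degree $5$.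

*Stability.* In $0\to\mathcal O(-1)\to E\to I_\Gamma(1)\to0$ we have $H^0(\mathcal O(-1))=0$ and $H^0(I_\Gamma(1))=0$, so $H^0(E)=0$.

*Last claim.* As $H^1(\mathcal O(-2))=H^2(\mathcal O(-2))=0$, (1) gives $H^1(E(-1))=H^1(I_\Gamma)$. As $H^1(\mathcal O_Y)=0$, this is the cokernel of $k=H^0(\mathcal O_Y)\hookrightarrow H^0(\mathcal O_\Gamma)$. $\square$

**Example 4 (a complete intersection).** Let $\Gamma=Y\cap\Lambda$ be a smooth curve, with $\Lambda$ a linear space of codimension $2$. By adjunction $\omega_\Gamma=\mathcal O_\Gamma$. The Koszul complex $0\to\mathcal O(-2)\to\mathcal O(-1)^2\to I_\Gamma\to0$ is an extension (1), and $H^0(\omega_\Gamma)=k$, so $E=\mathcal O\oplus\mathcal O$: charge $5-5=0$, not stable, and indeed $\Gamma$ lies in hyperplanes.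

**Example 5 (stable, but not an instanton).** Let $\Gamma=\Gamma_1\sqcup\Gamma_2$ be two curves as in Example 4 with general $\Lambda_1,\Lambda_2$. They are smooth by Bertini, and disjoint because $\Lambda_1\cap\Lambda_2$ is a general plane in a $\mathbb P^6$ and $\dim Y=3$. Again $\omega_\Gamma=\mathcal O_\Gamma$ is generated by a section. By the Koszul complex twisted by $\mathcal O(1)$, $H^0(I_{\Gamma_i}(1))$ consists just of the two equations of $\Lambda_i$. Two general planes in the $7$-dimensional $(S^6)^*$ meet in $0$, so no hyperplane contains $\Gamma$ and $E$ is $\mu$-stable, with $c_2(E)=5\,[\text{line}]$. But $h^0(\mathcal O_\Gamma)=2$, so $h^1(E(-1))=1$. The condition $H^1(E(-1))=0$ does exclude something.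

So the recipe for an instanton is: a generated $\omega_\Gamma$, no hyperplane through $\Gamma$, and $h^0(\mathcal O_\Gamma)=1$. Section 6 produces one.

## 3. Jumping lines

**Definition (jumping line).** A line $L\subset Y$ is jumping for $E$ if $E|_L$ is not trivial.

Since $E|_L\cong\mathcal O(a)\oplus\mathcal O(-a)$ with $a\ge0$, the following are equivalent: $L$ is jumping; $a\ge1$; $H^0(E(-1)|_L)\neq0$; $E(-1)|_L$ is not acyclic. The third form shows that being jumping is a closed condition on $L\in\mathbb P(A)$, by semicontinuity.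

**Definition (the object $\mathcal{JL}_E$).** $\mathcal{JL}_E$ is the object $\mathrm Rr_{A*}r_Y^*(E(-1))$, up to shift, on $\mathbb P(A)$. By base change its derived fiber at $L$ computes $H^\bullet(L,E(-1)|_L)$, so its support is exactly the set of jumping lines.

**Example 6.** For $\mathcal O\oplus\mathcal O$ there are no jumping lines, and $\mathcal{JL}=0$.

For bundles from Lemma 1 one can decide by hand which lines jump.

**Lemma 2.** Let $E$ come from $\Gamma$ as in Lemma 1, and let $L\not\subset\Gamma$ be a line such that $L\cap\Gamma$ has length $j$.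

* If $j\ge1$, then $E|_L\cong\mathcal O(j-1)\oplus\mathcal O(1-j)$. So $L$ is jumping if and only if $j\ge2$.
* If $j=0$, then (1) restricts to $0\to\mathcal O_L(-2)\to E(-1)|_L\to\mathcal O_L\to0$, with a class $\varepsilon_L\in H^1(L,\omega_Y|_L)\cong k$, and $L$ is jumping if and only if $\varepsilon_L=0$; in that case $E|_L\cong\mathcal O(1)\oplus\mathcal O(-1)$.

*Proof.* The section of $E(1)$ restricts to $L$ with zero scheme $L\cap\Gamma$, so there is an exact sequence $0\to\mathcal O(j-1)\to E|_L\to\mathcal O(1-j)\to0$. If $j\ge1$, its class lies in $H^1(\mathcal O(2j-2))=0$, so it splits. If $j=0$, the connecting map $H^0(\mathcal O_L)\to H^1(\mathcal O_L(-2))$ sends $1$ to $\varepsilon_L$, so $H^0(E(-1)|_L)\ne0$ if and only if $\varepsilon_L=0$; and then the sequence splits. $\square$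

In Example 4 this can be checked: $L\cap\Gamma=L\cap\Lambda$ has length at most $1$ if $L\not\subset\Lambda$, in agreement with the absence of jumping lines for $\mathcal O\oplus\mathcal O$.

## 4. Is there always a line that does not jump?

By Section 3 the jumping lines of $E$ form a closed subset of the plane $\mathbb P(A)$. The question, taken from Giangiacomo Sanna, "Rational curves and instantons on the Fano threefold $Y_5$", arXiv:1411.7994 (2014), is:

> Is the support of $\mathcal{JL}_E$ a proper subset of $\mathbb P(A)$ for every instanton $E$ on $Y$? Or is there an instanton for which every line of $Y$ is jumping?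

The support need not be proper.

> **Theorem A.** There is an instanton $E$ on $Y$ of charge $7$ such that $E|_L\cong\mathcal O(1)\oplus\mathcal O(-1)$ for the general line $L$. Hence every line of $Y$ is jumping for $E$ and $\operatorname{Supp}\mathcal{JL}_E=\mathbb P(A)$.

> **Theorem B (sharpness).** Let $E$ be an instanton of charge $n$ for which every line is jumping, with $E|_L\cong\mathcal O(a)\oplus\mathcal O(-a)$, $a\ge1$, for general $L$. Then $n\ge3a^2+2a$ and $n\ge7$. So every instanton of charge $\le6$ has a non-jumping line, and by Theorem A the bound $7$ is optimal.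

Theorem A alone answers the question, and its proof does not use Theorem B.

**The first attempt: descend the destabilizing line.** On $\mathbb P^N$ the Grauert–Mülich theorem says that a semistable rank $2$ bundle with $c_1=0$ is trivial on the general line. Let us try its proof. Suppose $E|_L\cong\mathcal O(a)\oplus\mathcal O(-a)$ with $a\ge1$ for general $L$. The subbundles $\mathcal O(a)\subset E|_L$ fit together to a rank-one saturated subsheaf $M$ of the pullback of $E$ to the universal line $\mathcal L$. If $M$ were the pullback of a subsheaf of $E$, that subsheaf would contradict stability. So we want: the line $M_{(L,\eta)}\subset E_\eta$ does not depend on the line $L$ through the point $\eta$.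

On $\mathbb P^N$ the lines through a point form a projective space, which is connected, and the dependence on $L$ is measured by a map $T_{\mathcal L/\mathbb P^N}\to\mathcal Hom(M,\text{quotient})$. Along a general line $L$ this is a map $N_{L/\mathbb P^N}\otimes T_L^*=\mathcal O(-1)^{N-1}\to\mathcal O(-2a)$, which is zero as $a\ge1$. So $M$ is constant along the connected fibers, and descends.

On $Y$ the lines through a general point $\eta$ are *three reduced points* (Section 7). The relative tangent sheaf of $r_Y$ is zero there, the differential condition is empty, and nothing forces the three lines $M_{(L_i,\eta)}$ in the plane $E_\eta$ to coincide. The argument stops exactly here, and Theorem A shows that it cannot be repaired. For Theorem B we shall measure how far the three lines are from coinciding.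

## 5. A sign on the line $L_0$

Let us look for an all-jumping instanton among the bundles of Lemma 1. By Lemma 2 we need a class $\varepsilon\ne0$ with $\varepsilon_L=0$ for the general line $L$. One class on its own gives no reason for this. But suppose that a whole irreducible representation of $SL_2$ consists of classes defined near $L_0$. Restricting them to $L_0$ is equivariant for the stabilizer $N(T)$ of $L_0$, and this may force the restriction to vanish. So we compute the target.

**Lemma 3.** As a representation of $N(T)$, $H^1(L_0,\omega_Y|_{L_0})\cong\det W_0$; the torus $T$ acts trivially and $\tau$ acts by $-1$. Consequently, if $d$ is divisible by $4$, every $N(T)$-equivariant linear map $S^d\to H^1(L_0,\omega_Y|_{L_0})$ is zero.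

*Proof.* On $\mathbb P(W_0)$ we have $T_{L_0}=\mathcal Hom(\mathcal O(-1),W_0\otimes\mathcal O/\mathcal O(-1))=\mathcal O(2)\otimes\det W_0$, so $\omega_{L_0}=\mathcal O_{L_0}(-2)\otimes\det W_0^*$, equivariantly. The group acts trivially on $H^1(\omega_{L_0})=k$. As $\omega_Y\cong\mathcal O_Y(-2)$ equivariantly,
$$H^1(L_0,\omega_Y|_{L_0})=H^1(L_0,\mathcal O(-2))=H^1(\omega_{L_0})\otimes\det W_0\cong\det W_0 .$$
The weights of $x^5y$ and $xy^5$ are $4$ and $-4$, so $T$ acts trivially on $\det W_0$. Next $\tau(x^5y)=y^5(-x)=-xy^5$ and $\tau(xy^5)=y(-x)^5=-x^5y$, so $\tau$ acts on $\det W_0$ by $\det\begin{pmatrix}0&-1\\-1&0\end{pmatrix}=-1$.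

A $T$-equivariant map from $S^d$, $d=2e$, to a trivial $T$-module kills all nonzero weights. The zero weight space is spanned by $x^ey^e$, and $\tau(x^ey^e)=(-1)^ex^ey^e$. If $e$ is even, $\tau$ acts by $+1$ on $x^ey^e$ and by $-1$ on the target, so $x^ey^e\mapsto0$. $\square$

(Check by Čech classes: with coordinates $a,b$ on $W_0$ dual to $x^5y,xy^5$, $H^1(\mathcal O(-2))$ is spanned by $1/(ab)$ on $\{a\ne0\}\cap\{b\ne0\}$. Since $\tau$ exchanges $a$ and $-b$, it fixes the function $1/(ab)$ and exchanges the two open sets, which gives the sign $-1$.)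

So we want a copy of $S^4$ among classes that live on $Y^\circ=Y\setminus\Sigma$; recall $L_0\subset Y^\circ$. This means a curve $\Gamma$ supported on $\Sigma$. The reduced curve $\Sigma$ will not do: $\omega_\Sigma=\mathcal O_{\mathbb P^1}(-2)$ has no sections. So we thicken it.

**Definition (double structure).** A double structure on a smooth curve $\Sigma$ is a curve $\Theta$ with ideal locally of the form $(u^2,v)$, where $(u,v)$ is the ideal of $\Sigma$. Example: in affine $3$-space, $(u^2,v)$ is the $u$-axis direction thickening of the line $u=v=0$ inside the plane $v=0$.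

A double structure amounts to choosing, at each point of $\Sigma$, one normal direction. Its ideal $I_\Theta$ depends on the choice, but always contains $I_\Sigma^2$. This gives all these classes a common home, $\mathrm{Ext}^1(I_\Sigma^2,\omega_Y)$, on which $SL_2$ acts.

## 6. Proof of Theorem A: doubling the rational normal sextic

Write $I=I_\Sigma$ and $\mathcal N=\mathcal N_{\Sigma/Y}$, so $I/I^2=\mathcal N^*$.

**Step 1: the normal bundle of $\Sigma$ as an equivariant bundle.** *We need it in order to know which double structures exist.* Identify $\Sigma=\mathbb P(S^1)$ by $l\mapsto l^6$. Let $\mathsf B\subset SL_2$ be the Borel subgroup stabilizing $[x]$. Equivariant bundles on $\mathbb P(S^1)=SL_2/\mathsf B$ correspond to $\mathsf B$-modules, by taking the fiber at $[x]$. The fiber of $\mathcal O(-1)$ is $\langle x\rangle$, of weight $1$; so weight $-m$ corresponds to $\mathcal O_{\mathbb P^1}(m)$, and $H^0(\mathcal O_{\mathbb P^1}(m))=(S^m)^*\cong S^m$.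

We have $T_{[x^6]}\mathbb P(S^6)=\mathrm{Hom}(\langle x^6\rangle,S^6/\langle x^6\rangle)$, and the vector corresponding to $x^{6-k}y^k$ has weight $(6-2k)-6=-2k$, for $1\le k\le6$. The raising operator $x\partial_y$ sends $x^{6-k}y^k$ to $k\,x^{7-k}y^{k-1}$, which is nonzero for $k\ge2$ and zero modulo $x^6$ for $k=1$. So it is a single Jordan block, and there is exactly one $\mathsf B$-stable subspace in each dimension: the span of $k=1,\dots,j$. As $Y$ is smooth of dimension $3$, $T_{[x^6]}Y$ is the span of $k=1,2,3$; and $T_{[x^6]}\Sigma$ is the line $k=1$. Hence the fiber of $\mathcal N$ at $[x^6]$ has weights $-4,-6$ (from $k=2,3$), and the raising operator is nonzero on it. A two-dimensional $\mathsf B$-module with these properties is unique: take $v$ of weight $-6$ and its image under the raising operator as a basis. The module $S^1\otimes(\text{weight }-5)$ is one. A $\mathsf B$-module that extends to $SL_2$, such as $S^1$, gives a trivial bundle. So equivariantly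
$$\mathcal N\cong S^1\otimes\mathcal O_{\mathbb P^1}(5),\qquad \omega_\Sigma\otimes\mathcal N\cong S^1\otimes\mathcal O_{\mathbb P^1}(3),\qquad H^0(\omega_\Sigma\otimes\mathcal N)\cong S^1\otimes S^3\cong S^4\oplus S^2. \tag{2}$$

**Step 2: a nowhere vanishing section in the summand $S^4$.** *A section $\varphi$ of $\omega_\Sigma\otimes\mathcal N$ is a map $\mathcal N^*\to\omega_\Sigma$, and we want a surjective one.* The representation $S^4$ occurs once in $S^1\otimes S^3$, so its embedding is, up to scalar, any nonzero equivariant map; polarization is one. So the summand $S^4$ consists of the gradients $\varphi_X=(\partial_1X,\partial_2X)$ of quartics $X$ on $\mathbb P^1$. By Euler's formula the common zeros of $\partial_1X$ and $\partial_2X$ are the multiple roots of $X$. Fix $X$ with distinct roots, for instance $x_1^4+x_2^4$, with gradient $(4x_1^3,4x_2^3)$. Then $\varphi=\varphi_X$ vanishes nowhere.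

(The summand $S^2$ would not do here: it consists of the products of a quadric $q$ with the invariant section of $S^1\otimes\mathcal O(1)$, which vanish at the roots of $q$.)

**Step 3: a copy of $S^4$ in $\mathrm{Ext}^1(I^2,\omega_Y)$.** *This puts the classes of all the double structures into one representation.* For a vector bundle $F$ on $\Sigma$ we have $\mathcal Ext^i(F,\omega_Y)=0$ for $i\ne2$ and $\mathcal Ext^2(F,\omega_Y)=F^*\otimes\omega_\Sigma$. So $0\to\mathcal N^*\to\mathcal O/I^2\to\mathcal O_\Sigma\to0$ gives $\mathcal Ext^i(\mathcal O/I^2,\omega_Y)=0$ for $i\neq2$ and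
$$0\to\omega_\Sigma\to\mathcal Ext^2(\mathcal O/I^2,\omega_Y)\to\omega_\Sigma\otimes\mathcal N\to0. \tag{3}$$
Here $H^0(\omega_\Sigma)=0$, and the connecting map $S^4\oplus S^2\to H^1(\omega_\Sigma)=k$ is equivariant with trivial target, hence zero. Therefore
$$\mathrm{Ext}^2(\mathcal O/I^2,\omega_Y)=H^0\big(\mathcal Ext^2(\mathcal O/I^2,\omega_Y)\big)\cong H^0(\omega_\Sigma\otimes\mathcal N)\cong S^4\oplus S^2 .$$
Let $V_4$ be the summand $S^4$. Since $H^1(\omega_Y)=H^2(\omega_Y)=0$, we have $\mathrm{Ext}^2(\mathcal O/I^2,\omega_Y)=\mathrm{Ext}^1(I^2,\omega_Y)$. On $Y^\circ$ the ideal $I^2$ is $\mathcal O$, so restriction is an $SL_2$-equivariant map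
$$V_4\to H^1(Y^\circ,\omega_Y). \tag{4}$$

**Step 4: the double structure $\Theta$ and a generator of $\omega_\Theta$ inside $V_4$.** *These are the hypotheses of Lemma 1.* View $\varphi$ as a surjection $I/I^2=\mathcal N^*\to\omega_\Sigma$, and let $I_\Theta=\ker(I\to I/I^2\to\omega_\Sigma)\supset I^2$. Locally $I=(u,v)$ with $v$ generating $\ker\varphi$ modulo $I^2$; then $I_\Theta=(v)+I^2=(u^2,v)$. So $\Theta$ is a locally complete intersection double structure on $\Sigma$, and
$$0\to\omega_\Sigma\to\mathcal O_\Theta\to\mathcal O_\Sigma\to0. \tag{5}$$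
Dualizing (5) into $\omega_Y$ gives, for $\omega_\Theta=\mathcal Ext^2(\mathcal O_\Theta,\omega_Y)$,
$$0\to\omega_\Sigma\to\omega_\Theta\to\mathcal O_\Sigma\to0, \tag{6}$$
because $\mathcal Ext^2(\omega_\Sigma,\omega_Y)=\omega_\Sigma^*\otimes\omega_\Sigma=\mathcal O_\Sigma$. The surjection $\mathcal O/I^2\to\mathcal O_\Theta$ maps (6) to (3): the identity on $\omega_\Sigma$, and on the right the transpose of $\varphi$, that is, $\mathcal O_\Sigma\to\omega_\Sigma\otimes\mathcal N$, $1\mapsto\varphi$, which is injective. So $\omega_\Theta$ is the preimage of $\mathcal O_\Sigma\varphi$ in $\mathcal Ext^2(\mathcal O/I^2,\omega_Y)$.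

Let $\varepsilon\in V_4$ be the element lying over $\varphi$. Its image lies in $\mathcal O_\Sigma\varphi$, so $\varepsilon\in H^0(\omega_\Theta)$, and $\varepsilon\mapsto1\in H^0(\mathcal O_\Sigma)$ in (6). As $\Theta$ is a locally complete intersection, $\omega_\Theta$ is invertible on $\Theta$. For $z\in\Sigma$, the surjection $\omega_\Theta\otimes k(z)\to\mathcal O_\Sigma\otimes k(z)=k(z)$ from (6) is then a map between one-dimensional spaces, hence an isomorphism, and it takes $\varepsilon$ to $1$. By Nakayama, $\varepsilon$ generates $\omega_\Theta$.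

**Step 5: the bundle is an instanton of charge $7$.** *We apply Lemma 1 to $(\Theta,\varepsilon)$* and get $0\to\mathcal O(-2)\to E(-1)\to I_\Theta\to0$ with $E$ a rank $2$ bundle, $c_1(E)=0$. The cycle of $\Theta$ is $2[\Sigma]$, of degree $12$, so the charge is $12-5=7$. Since $\Sigma$ spans $\mathbb P(S^6)$, no hyperplane contains $\Theta\supset\Sigma$, so $E$ is $\mu$-stable. By (5) and $H^0(\omega_\Sigma)=0$ we have $H^0(\mathcal O_\Theta)=k$, so $H^1(E(-1))=0$.

**Step 6: every line is jumping.** *Here the sign of Lemma 3 does its work.* On $Y^\circ$ the inclusion $I^2\subset I_\Theta$ is the identity of $\mathcal O$. By functoriality for this inclusion, the extension restricted to $Y^\circ$,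
$$0\to\omega_Y\to E(-1)\to\mathcal O\to0,$$
has as its class the image of $\varepsilon\in V_4$ under (4).

Compose (4) with restriction to $L_0\subset Y^\circ$: the map $V_4\to H^1(L_0,\omega_Y|_{L_0})$ is $N(T)$-equivariant and $V_4\cong S^4$, so it is zero by Lemma 3. For $g\in SL_2$, the action of $g$ carries this map to $V_4=gV_4\to H^1(gL_0,\omega_Y|_{gL_0})$, which is therefore zero as well. So $\varepsilon_{gL_0}=0$ for all $g$, and by Lemma 2, $E|_{gL_0}\cong\mathcal O(1)\oplus\mathcal O(-1)$.

The lines $gL_0$ are dense in $\mathbb P(A)$ (Example 2), and jumping is a closed condition. So every line is jumping and $\operatorname{Supp}\mathcal{JL}_E=\mathbb P(A)$. On the dense orbit, hence for the general line, $E|_L\cong\mathcal O(1)\oplus\mathcal O(-1)$. This proves Theorem A. $\blacksquare$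

Note that the vanishing holds for *all* of $V_4$; the choice of $X$ was only used to make $E$ locally free.

## 7. The plane of lines as a triple cover of $Y$

For Theorem B we need all the lines. Take $A=S^2$, with its invariant symmetric form $\langle\,,\rangle$, the polar form of the discriminant: for $p=p_0x^2+p_1xy+p_2y^2$ and similarly $q$,
$$\langle p,q\rangle=p_1q_1-2p_0q_2-2p_2q_0 .$$
Let $\perp$ be its orthogonality, and $C\subset\mathbb P(A)$ the conic of isotropic vectors $l^2$. Put $\{p,p'\}=p_xp'_y-p_yp'_x$. This is a nonzero equivariant map $\Lambda^2A\to A$ (for example $\{x^2,y^2\}=4xy$) between irreducible representations of dimension $3$, so it is an isomorphism; in particular $\{p,p'\}\neq0$ for $[p]\ne[p']$. The form $\langle\{p,p'\},p''\rangle$ is an invariant element of $(\Lambda^2A\otimes A)^*$, a space in which the invariants are one-dimensional, so it is a multiple of $\det(p,p',p'')$; hence $\{p,p'\}\perp p,p'$.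

**Step 1: parametrizing the lines.** *We write down a line $L_\alpha$ for each $\alpha\in\mathbb P(A)$ and check that these are all.* Put
$$L_{lm}=\mathbb P\langle l^5m,\,lm^5\rangle\quad(lm\notin C),\qquad L_{l^2}=\mathbb P\langle l^6,\,l^5m\rangle\quad(m\neq l\text{ arbitrary}).$$
The first is a translate of $L_0$; the second is contained in $\bar B$. So all lie in $Y$.

The bivector $l^5m\wedge lm^5\in\Lambda^2S^6$ is bihomogeneous of degree $(6,6)$ in $l,m$ and vanishes when $l\wedge m=0$. So $P(l,m)=(l^5m\wedge lm^5)/(l\wedge m)$ is polynomial, of bidegree $(5,5)$, and symmetric, since exchanging $l,m$ changes both signs. A symmetric bihomogeneous polynomial of bidegree $(d,d)$ is a polynomial of degree $d$ in $\alpha=lm$: pulling back degree $d$ polynomials on $A$ along $(l,m)\mapsto lm$ is injective, as every element of $A$ is a product, and both spaces have dimension $\binom{d+2}2$. For $m=l+tu$ with $u$ independent of $l$,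
$$l^5m\wedge lm^5=(l^6+tl^5u)\wedge(l^6+5tl^5u+\cdots)=4t\;l^6\wedge l^5u+O(t^2),\qquad l\wedge m=t\;l\wedge u,$$
so $P(l,l)=4\,(l^6\wedge l^5u)/(l\wedge u)\ne0$. Hence $P$ has no zeros, and $\alpha\mapsto L_\alpha$ is a morphism $\mathbb P(A)\to\mathrm{Gr}(2,S^6)$ given by polynomials of degree $5$. It corresponds to a rank $2$ bundle $W\subset S^6\otimes\mathcal O_{\mathbb P(A)}$ with $\det W=\mathcal O(-5)$.

The greatest common divisor of the forms in $L_\alpha$ is $lm$ if $\alpha=lm\notin C$, and $l^5$ if $\alpha=l^2$; so $L_\alpha$ determines $\alpha$. The induced morphism from $\mathbb P(A)$ to the Hilbert scheme of lines, which is isomorphic to $\mathbb P^2$, is thus injective. Being proper with finite fibers it is finite; by dimension it is surjective; by injectivity in characteristic $0$ it has degree $1$; as the target is normal, it is an isomorphism. So we may take $\mathcal L=\mathbb P(W)$.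

**Step 2: intersection numbers on $\mathcal L$.** *For the Chern class computations.* Write $r=r_Y$, and $h,h_1$ for the pullbacks to $\mathcal L$ of the hyperplane classes of $Y$ and $\mathbb P(A)$. On $\mathbb P(W)$ we have $h^2-5hh_1+c_2(W)=0$ and $\omega_{\mathcal L/\mathbb P(A)}=\mathcal O(-2h)\otimes\det W^*=\mathcal O(-2h+5h_1)$. Hence
$$h_1^3=0,\quad hh_1^2=1,\quad h^2h_1=5,\quad K_{\mathcal L}=-2h+5h_1-3h_1=-2h+2h_1, \tag{7}$$
$$\mathrm Rr_{A*}\mathcal O(-h)=0,\qquad \mathrm Rr_{A*}\mathcal O(-2h)=\mathcal O(-5)[-1], \tag{8}$$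
the last because $R^1r_{A*}\omega_{\mathcal L/\mathbb P(A)}=\mathcal O$. Also $r_*h_1=h$, since $\operatorname{Pic}Y=\mathbb Zh$ and both sides have degree $5$ against $h^2$.

**Step 3: the lines through a given point.** *This gives the fibers of $r$.* A form in $L_{pq}$, $[p]\ne[q]$, is $pq(ap^4+bq^4)$: if $ab\neq0$ it has six distinct roots, otherwise it is $p^5q$ or $pq^5$. A form in $L_{p^2}$ is divisible by $p^5$. Therefore:

* through $[l^6]$ passes only $L_{l^2}$ (the tangent line to $\Sigma$);
* through $[l^5m]$ pass exactly $L_{l^2}$ and $L_{lm}$.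

Now let $\eta_0=[xy(x^4-y^4)]$, and let $L_\alpha\ni\eta_0$. As $\eta_0$ has distinct roots, $\alpha=lm\notin C$ and $\eta_0=[lm(al^4+bm^4)]$ with $ab\neq0$. In the coordinate $z=x/y$ the roots of $\eta_0$ are $0,\infty,\pm1,\pm i$. The roots of $l$ and $m$ are two of these, and at the other four the function $(l/m)^4$ takes the same value $-b/a$. Call the pairs $\{0,\infty\},\{1,-1\},\{i,-i\}$ antipodal. The maps $z\mapsto iz$ and $z\mapsto(1+z)/(1-z)$ preserve the six points and the antipodal pairs: the second one sends $0\to1\to\infty\to-1\to0$ and fixes $\pm i$. Together they act transitively on the six points, and $z\mapsto iz$ fixes $0$ and permutes $1,i,-1,-i$ transitively; so any ordered non-antipodal pair can be moved to $(0,1)$. For this pair $l/m$ is a multiple of $z/(z-1)$, which equals $1$ at $z=\infty$ and $\frac12$ at $z=-1$; the fourth powers differ. So only the antipodal pairs can occur: $\alpha\in\{xy,\;x^2-y^2,\;x^2+y^2\}$. All three do, since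
$$(x+y)^4-(x-y)^4=8xy(x^2+y^2),\qquad (x+iy)^4-(x-iy)^4=8i\,xy(x^2-y^2).$$
For example, with $l=x+y$ and $m=x-y$, $lm(l^4-m^4)=8xy(x^4-y^4)$.

The three vectors $xy$, $x^2-y^2$, $x^2+y^2$ are mutually orthogonal (use the formula for $\langle\,,\rangle$), nonisotropic, and have product $xy(x^4-y^4)$. The image of $SL_2$ in $GL(A)$ is $SO(A)$, and it acts transitively on ordered frames of mutually orthogonal nonisotropic lines: scale to orthonormal bases; the linear map between them lies in $O(A)=SO(A)\times\{\pm1\}$. Since the action is multiplicative on forms, we obtain: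

> *For every frame $p_1,p_2,p_3$ of mutually orthogonal nonisotropic lines, $\eta=[p_1p_2p_3]$ lies in the open orbit, and $L_{p_1},L_{p_2},L_{p_3}$ are exactly the lines through it. Every $\eta\notin\bar B$ arises in this way.*

**Step 4: $r$ is finite flat of degree $3$, ramified exactly along $r_A^{-1}(C)$.** *So that we can use descent and push forward bundles.* By Step 3, $r$ has finite fibers; being proper, it is finite, and being a finite map between smooth varieties of the same dimension, it is flat. Its degree is $3$. Its Jacobian is a nonzero $SL_2$-invariant section of $\omega_{\mathcal L}\otimes r^*\omega_Y^{-1}=\mathcal O(2h_1)$, using (7). Now $H^0(\mathcal L,\mathcal O(2h_1))=S^2A^*\cong S^4\oplus S^0$ has a unique invariant line, spanned by the quadratic form. So the ramification divisor is $r_A^{-1}(C)$. Its image under $r$ is $\bigcup_lL_{l^2}=\bar B$, so $r$ is étale over $Y\setminus\bar B$; and $r$ is étale at every $(\alpha,\eta)$ with $\alpha\notin C$.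

For a line bundle $N$ on $\mathcal L$, Grothendieck–Riemann–Roch in degree $1$ reads $c_1(r_*N)+3h=r_*(c_1(N)-\tfrac12K_{\mathcal L})=r_*c_1(N)+r_*(h-h_1)$, and $r_*(h-h_1)=3h-h=2h$. So
$$c_1(r_*N)=r_*c_1(N)-h. \tag{9}$$

**Step 5: the fiber over $\eta=[l^5m]$, as a scheme.** *Needed to control what happens at $\bar B$.* It has length $3$. It contains the point $lm\notin C$, where $r$ is étale, with length $1$, and a scheme $\xi$ of length $2$ supported at $l^2$. I claim
$$\xi=\{\,l^2+tm^2\,\},\qquad t^2=0. \tag{10}$$
For $t\ne0$ choose $s$ with $s^2=-t$. Then $l^2+tm^2=(l+sm)(l-sm)$, so $L_{l^2+tm^2}$ contains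
$$(l+sm)(l-sm)\big((l+sm)^4-(l-sm)^4\big)=(l^2-s^2m^2)\cdot8s\,lm(l^2+s^2m^2)=8s\,lm(l^4-t^2m^4).$$
Also $[l^5m]\in L_{l^2}$. So $t\mapsto\big(l^2+tm^2,\,[lm(l^4-t^2m^4)]\big)$ is a morphism $\mathbb A^1\to\mathcal L\subset\mathbb P(A)\times Y$. Modulo $t^2$ its second component is constant, equal to $\eta$, and its first component is an embedding of $\operatorname{Spec}k[t]/t^2$. So we get a closed embedding of $\operatorname{Spec}k[t]/t^2$ into $r^{-1}(\eta)$ at $l^2$, and comparing lengths gives (10).

**Step 6: pairs of lines through a common point.** *This is the space on which two sheets of $r$ can be compared.* Let $Fl=\{(p,p'):p\perp p'\}\subset\mathbb P(A)^2$, a smooth irreducible divisor of type $(1,1)$, and let $Fl^\circ$ be $Fl$ minus $\{(p,p):p\in C\}$, which is the intersection of $Fl$ with the diagonal and has codimension $2$ in $Fl$. On $Fl^\circ$ we have $[p]\ne[p']$, so $\{p,p'\}\neq0$ and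
$$\rho:Fl^\circ\to\mathbb P(S^6),\qquad\rho(p,p')=[\,p\,p'\,\{p,p'\}\,],\qquad\rho^*\mathcal O(1)=\mathcal O(2,2)$$
is a morphism. For general $(p,p')$ the vectors $p,p',\{p,p'\}$ form a frame as in Step 3, so $\rho(p,p')\in L_p\cap L_{p'}$; by closedness this holds on all of $Fl^\circ$. Put $\rho_1=(p,\rho)$ and $\rho_2=(p',\rho)$, morphisms $Fl^\circ\to\mathcal L$ with $r\rho_1=r\rho_2=\rho$.

*Example.* $\rho(xy,x^2-y^2)=[xy(x^2-y^2)\{xy,x^2-y^2\}]$, and $\{xy,x^2-y^2\}=y(-2y)-x(2x)=-2(x^2+y^2)$, so we get $\eta_0$.

## 8. Comparing two sheets of the cover, and the bound $n\ge3a^2+2a$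

Let $E$ be as in Theorem B, and fix an isomorphism $\wedge^2E\cong\mathcal O$.

**Step 1: the line bundle $M$.** *It collects the subbundles $\mathcal O(a)\subset E|_L$.* The sheaf $r_{A*}(r^*E(-ah))$ is torsion-free of rank $h^0(\mathcal O\oplus\mathcal O(-2a))=1$. Let $M\subset r^*E$ be the saturation of the image of
$$r_A^*r_{A*}(r^*E(-ah))\otimes\mathcal O(ah)\to r^*E ,$$
which on a general $L$ is the inclusion $\mathcal O(a)\subset E|_L$. A saturated rank-one subsheaf of a vector bundle on a smooth variety is reflexive of rank one, hence a line bundle. The quotient is torsion-free of rank one, so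
$$r^*E/M=I_Z\otimes M^{-1},\qquad\operatorname{codim}Z\ge2. \tag{11}$$
As $\dim r_A(Z)\le1$, a general fiber $L$ of $r_A$ misses $Z$. Then $M|_L$ is a line subbundle of $\mathcal O(a)\oplus\mathcal O(-a)$ containing $\mathcal O(a)$, so $M|_L=\mathcal O(a)$. Since $\operatorname{Pic}\mathcal L=\mathbb Zh\oplus\mathbb Zh_1$, $M=\mathcal O(ah-bh_1)$ for some $b\in\mathbb Z$. Let $s:M\to r^*E$ be the inclusion.

**Step 2: the comparison section $w$.** *It measures, for two lines through a common point, whether their destabilizing directions agree.* On $Fl^\circ$ both $\rho_1^*M$ and $\rho_2^*M$ map to $\rho^*E$; put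
$$w=\rho_1^*s\wedge\rho_2^*s:\ \rho_1^*M\otimes\rho_2^*M\to\rho^*\wedge^2E=\mathcal O .$$

**Step 3: $w\ne0$.** *This is the descent argument of Section 4, now with a valid hypothesis.* Suppose $w=0$. Let $U=Y\setminus(\bar B\cup r(Z))$, a nonempty open set. For $\eta\in U$ with frame $p_1,p_2,p_3$ we have $\rho(p_i,p_j)=\eta$, because $\{p_i,p_j\}$ is proportional to the third vector. Outside $Z$ the map $s$ is injective on fibers, so the vanishing of $w$ at all $(p_i,p_j)$, $i\ne j$, says that the three lines $s(M_{(p_i,\eta)})\subset E_\eta$ coincide. Over $U$ the map $r$ is finite étale, so $r^{-1}U\times_Ur^{-1}U$ is reduced, and the two pullbacks of $M$ to it, being equal at all points, are equal as subbundles of the pullback of $E$. By descent, $M|_{r^{-1}U}$ is the pullback of a line subbundle of $E|_U$. Let $\mathcal O(c)\subset E$ be the saturated subsheaf of $E$ extending it. Then $E/\mathcal O(c)=I_{Z'}(-c)$ with $\operatorname{codim}Z'\ge2$, and by flatness of $r$ the quotient $r^*E/r^*\mathcal O(c)$ is a line bundle times the ideal sheaf of $r^{-1}Z'$,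 hence torsion-free. So $r^*\mathcal O(c)$ is saturated in $r^*E$. It agrees with the saturated subsheaf $M$ on a dense open set, so $M=r^*\mathcal O(c)$, and $c=a>0$. This contradicts stability.

**Step 4: type and symmetry of $w$.** *We show that $w$ is an antisymmetric form of bidegree $(\delta,\delta)$, with $\delta\ge1$.* For nonzero vectors $\hat p,\hat\eta$ representing a point $(p,\eta)\in\mathcal L$, let $\sigma(\hat p,\hat\eta)\in E_\eta$ be the image under $s$ of the vector $(\hat\eta^*)^{\otimes a}\otimes\hat p^{\otimes b}$ of $M_{(p,\eta)}=(k\hat\eta)^{*\otimes a}\otimes(k\hat p)^{\otimes b}$, where $\hat\eta^*$ is the dual basis of $\hat\eta$ and negative tensor powers are powers of the dual. It is homogeneous of degree $b$ in $\hat p$ and $-a$ in $\hat\eta$. Then $w$ is given by the function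
$$\hat w(\hat p,\hat p')=\sigma(\hat p,\hat\eta)\wedge\sigma(\hat p',\hat\eta),\qquad\hat\eta=\hat p\,\hat p'\,\{\hat p,\hat p'\}.$$
As $\hat\eta$ has bidegree $(2,2)$ and enters with total degree $-2a$, $\hat w$ is bihomogeneous of bidegree $(\delta,\delta)$ with
$$\delta=b-4a .$$
Since $Fl\setminus Fl^\circ$ has codimension $2$ in the smooth variety $Fl$, $w\in H^0(Fl^\circ,\mathcal O(\delta,\delta))=H^0(Fl,\mathcal O(\delta,\delta))$; as $w\ne0$, $\delta\ge0$.

Exchanging $\hat p,\hat p'$ changes $\hat\eta$ to $-\hat\eta$, because the bracket is antisymmetric; this contributes $(-1)^{-2a}=1$. It also reverses the wedge product. So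
$$\hat w(\hat p',\hat p)=-\hat w(\hat p,\hat p').$$
If $\delta=0$, $\hat w$ is a constant equal to its negative, so $w=0$, a contradiction. Hence $\delta\ge1$.

If $\delta=1$: from $0\to\mathcal O\to\mathcal O(1,1)\to\mathcal O_{Fl}(1,1)\to0$ on $\mathbb P(A)^2$ we get $H^0(Fl,\mathcal O(1,1))=(A^*\otimes A^*)/k\langle\,,\rangle$. As $\langle\,,\rangle$ is symmetric, the antisymmetric elements are those of $\Lambda^2A^*\cong A$. So
$$\text{if }\delta=1:\qquad w(p,p')=\det(\beta,p,p')\quad\text{for some }0\ne\beta\in A. \tag{12}$$

**Step 5: the bound.** *We turn $\delta\ge1$ into a bound on the charge.* By (11), $c_2(r^*E)=-M^2+[Z]$, with $[Z]$ an effective $1$-cycle. By the projection formula, $c_2(r^*E)\cdot h_1=c_2(E)\cdot r_*h_1=c_2(E)\cdot h=n$. By (7), $M^2h_1=(ah-bh_1)^2h_1=5a^2-2ab$. As $h_1$ is nef,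
$$0\le[Z]\cdot h_1=n+5a^2-2ab,$$
and therefore, with $b=4a+\delta$,
$$n\ \ge\ 2a(4a+\delta)-5a^2=3a^2+2a\delta\ \ge\ 3a^2+2a. \tag{13}$$

This is the first inequality of Theorem B. For the second: if $a\ge2$ then $n\ge16$; if $a=1$ and $\delta\ge2$ then $n\ge7$. There remains $a=\delta=1$, that is, $M=\mathcal O(h-5h_1)$, where (13) gives only $n\ge5$.

## 9. The case $a=\delta=1$ does not occur

Put $R=r_*M^{-1}$, locally free of rank $3$ with fibers $R_\eta=H^0(r^{-1}(\eta),M^{-1})$. The dual $r^*E^*\to M^{-1}$ of $s$, together with $E\cong E^*$, gives by adjunction a map $E\to R$. Let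
$$D=\{\eta\in Y:\operatorname{rk}(E_\eta\to R_\eta)\le1\}.$$

**Step 1: $D\subset\Sigma\cup\{\text{at most two points}\}$.** *The explicit formula (12) for $w$ controls the degeneracy locus.*

(i) *Points $\eta\notin\bar B$.* Let $p_1,p_2,p_3$ be the frame of $\eta$. The map $E_\eta^*\to R_\eta=\bigoplus_iM^{-1}_{(p_i,\eta)}$ is evaluation on the vectors $\sigma(p_i,\eta)\in E_\eta$, so its rank is the dimension of their span. If $\eta\in D$, they are pairwise proportional, so $w(p_i,p_j)=0$, that is, $\det(\beta,p_i,p_j)=0$ for all $i\neq j$. Since $p_1,p_2,p_3$ is a basis of $A$, all coordinates of $\beta$ vanish: a contradiction. So $D\subset\bar B$.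

(ii) *Points $\eta=[l^5m]\in\bar B\setminus\Sigma$.* The fiber is $\{lm\}\sqcup\xi$ with $\xi$ as in (10). Let $\nu\in E_\eta$ and $\mu=\mu_0+t\mu_1\in E_\eta\otimes k[t]/t^2$ be the images under $s$ of generators of $M_{(lm,\eta)}$ and of $M|_\xi$. Then
$$E_\eta^*\to R_\eta=M^{-1}_{(lm,\eta)}\oplus H^0(\xi,M^{-1}|_\xi)\quad\text{is}\quad e\mapsto\big(e(\nu),\;e(\mu_0)+t\,e(\mu_1)\big).$$
If $\eta\in D$, then $\nu,\mu_0,\mu_1$ span at most a line, so $\nu\wedge\mu=0$ in $\wedge^2E_\eta\otimes k[t]/t^2$.

We express $\nu\wedge\mu$ through $w$. Consider $\psi:\xi\to\mathbb P(A)^2$, $\psi(t)=(lm,\,l^2+tm^2)$. Since $lm\perp l^2,m^2$ and $[lm]\ne[l^2]$, it lands in $Fl^\circ$. Computing the bracket in the coordinates $l,m$ (this changes it only by a nonzero constant),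
$$\{lm,\,l^2+tm^2\}\ \propto\ m\cdot2tm-l\cdot2l=2(tm^2-l^2),$$
$$\rho\psi(t)=[\,lm(l^2+tm^2)(tm^2-l^2)\,]=[\,lm(t^2m^4-l^4)\,]=[l^5m]\qquad\text{since }t^2=0 .$$
So $\rho\psi$ is constant equal to $\eta$, $\rho_1\psi$ is constant equal to $(lm,\eta)$, and $\rho_2\psi$ is the inclusion $\xi\subset\mathcal L$. Hence $\psi^*w=\nu\wedge\mu$ up to a unit. By (12), $\eta\in D$ implies $\det(\beta,lm,l^2+tm^2)=0$ in $k[t]/t^2$, that is, $\det(\beta,lm,l^2)=\det(\beta,lm,m^2)=0$. So
$$\beta\in\langle lm,l^2\rangle\cap\langle lm,m^2\rangle=k\cdot lm .$$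
Thus $[\beta]=[lm]$, and $\eta$ is one of the at most two points $[l^5m],[lm^5]$ with $[lm]=[\beta]$.

**Step 2: $D=\emptyset$ or $D=\Sigma$.** *The other possibilities are excluded by dimension.* By Step 1 the map $E\to R$ is generically of rank $2$, hence injective as a map of sheaves. As $D$ is the locus where a map from a rank $2$ to a rank $3$ bundle has rank $\le1$, every component of $D$ has codimension $\le(2-1)(3-1)=2$, so dimension at least $1$. Within $\Sigma\cup\{\text{two points}\}$ this leaves $D=\emptyset$ or $D=\Sigma$.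

**Step 3: cohomology of $Q=R/E$.** *Numbers that will contradict both cases.* All $H^i(E(-1))$ vanish: $H^0$ by stability, $H^1$ by definition, and $H^3,H^2$ by Serre duality, $H^i(E(-1))^*=H^{3-i}(E^*(1)\otimes\mathcal O(-2))=H^{3-i}(E(-1))$. As $M^{-1}=\mathcal O(-h+5h_1)$, (8) gives
$$H^i(Q(-1))\cong H^i(R(-1))=H^i(\mathcal L,\mathcal O(-2h+5h_1))=H^{i-1}(\mathbb P^2,\mathcal O),$$
which is $k$ for $i=1$ and $0$ otherwise. In particular $\chi(Q(-1))=-1$. By (9), $c_1(R)=r_*(-h+5h_1)-h=-3h+5h-h=h$, so $\det R\otimes(\det E)^{-1}=\mathcal O(1)$.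

**Step 4: both cases are impossible.**

*If $D=\emptyset$*, then $Q$ is a line bundle, $Q=\det R\otimes(\det E)^{-1}=\mathcal O(1)$, so $H^1(Q(-1))=H^1(\mathcal O_Y)=0$, contradicting Step 3.

*If $D=\Sigma$*, the codimension is the expected one. By the Hilbert–Burch theorem, $0\to E\to R\to\det R\otimes(\det E)^{-1}$ is exact, the last map being given by the $2\times2$ minors, and its image is $I_\Delta(1)$, with $\Delta$ the Cohen–Macaulay curve defined by these minors, supported on $\Sigma$. So $Q=I_\Delta(1)$, and $d=\deg\Delta$ is a positive multiple of $\deg\Sigma=6$. From $\chi(I_\Delta)=\chi(Q(-1))=-1$ and $\chi(\mathcal O_Y)=1$ we get $\chi(\mathcal O_\Delta)=2$. Next, $\chi(R)=\chi(\mathcal L,\mathcal O(-h+5h_1))=0$ by (8), and $\chi(E)=2-n$, so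
$$n-2=\chi(R)-\chi(E)=\chi(Q)=\chi(I_\Delta(1))=\chi(\mathcal O_Y(1))-\chi(\mathcal O_\Delta(1))=7-(d+2).$$
Hence $n=7-d\le1$, contradicting $n\ge5$ from (13).

So $a=\delta=1$ is impossible, and $n\ge7$ in all cases. This proves Theorem B: together with Theorem A, the minimal charge of an instanton on $Y$ all of whose lines are jumping is exactly $7$. $\blacksquare$
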